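\title{Contracting a measurable set onto a polygon up to a null set}

\begin{abstract}
We show that every measurable plane set of finite area can be mapped by a $1$-Lipschitz map, with arbitrarily small loss of area, onto a set that differs from a polygon by a null set. The same holds in $\mathbb{R}^d$, for finitely many sets at once, with a map that is close to the identity on a prescribed cube. The main tool is a collapsing theorem: if $G\subseteq\mathbb{R}^d$ has measure less than that of a ball of radius $\rho$, then some $1$-Lipschitz map of $\mathbb{R}^d$ sends $G$ to a null set and moves no point by more than $\rho$. The maps are resolvents of convex functions built from optimal transport.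
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\lambda$ denote Lebesgue measure on $\mathbb{R}^d$, and call a set \emph{null} if it has Lebesgue measure zero. A map $f\colon A\to\mathbb{R}^d$, $A\subseteq\mathbb{R}^d$, is a \emph{contraction} if $|f(x)-f(y)|\le|x-y|$ for all $x,y\in A$. A set $P\subseteq\mathbb{R}^2$ is a \emph{polygon} if its boundary $\partial P$ can be covered by finitely many line segments; it need not be convex or connected. We write $A\,\Delta\,B$ for the symmetric difference.

A contraction cannot increase area, and it is natural to ask how much it can simplify a set while keeping almost all of the area. Kolmogorov asked whether for every measurable $E\subseteq\mathbb{R}^2$ with $\lambda(E)<\infty$ and every $\varepsilon>0$ there is a contraction $f\colon E\to\mathbb{R}^2$ such that $\lambda(f(E))\ge\lambda(E)-\varepsilon$ and $f(E)$ is a polygon. The answer is negative \cite{BEM}: there are a bounded, simply connected open set $U$ and an $\varepsilon>0$ such that $f(U)$ is not a polygon for any contraction $f\colon U\to\mathbb{R}^2$ with $\lambda(f(U))\ge\lambda(U)-\varepsilon$.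 The following weaker form of the question is posed in \cite{BEM}.

\begin{quote}
\emph{Let $E\subseteq\mathbb{R}^2$ be measurable with $\lambda(E)<\infty$, and let $\varepsilon>0$. Are there a contraction $f\colon E\to\mathbb{R}^2$ and a null set $N\subseteq\mathbb{R}^2$ such that $\lambda(f(E))\ge\lambda(E)-\varepsilon$ and $f(E)\,\Delta\,N$ is a polygon? Is this so at least for compact $E$?}
\end{quote}

The answer is yes for all measurable sets of finite measure, hence also for compact sets.

\begin{theorem}\label{thm:plane}
Let $E\subseteq\mathbb{R}^2$ be measurable with $\lambda(E)<\infty$, and let $\varepsilon>0$. There are a contraction $f\colon\mathbb{R}^2\to\mathbb{R}^2$ and a finite union $\Pi$ of compact convex polygons (possibly degenerate) such that $N=f(E)\,\Delta\,\Pi$ is null and $\lambda(f(E))=\lambda(\Pi)\ge\lambda(E)-\varepsilon$. In particular, $f(E)\,\Delta\,N=\Pi$ is a polygon.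
\end{theorem}

The set $\Pi$ is a polygon in the sense above because the boundary of a finite union of closed sets lies in the union of their boundaries, and the boundary of each piece consists of its sides, or is the piece itself if the piece is a segment or a point. The set $U$ shows that $N$ cannot be omitted.

To see what the theorem demands, let $E$ be compact with empty interior. Then $f(E)$ is compact, so $\operatorname{int}\Pi\setminus f(E)$ is open and null, hence empty. Thus $f(E)$ contains an open set of area at least $\lambda(E)-\varepsilon$: the map must close up a dense family of holes. On the other hand, $\lambda(f(E))\le\int_E|\det Df|$ and the singular values of $Df$ are at most $1$, so a contraction that loses little area has a derivative close to an orthogonal matrix on most of $E$. One may well guess that so rigid a map cannot close the holes of an arbitrary set.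

Some cases are easy. If $E$ is a disc, project it to the nearest point of an inscribed convex polygon. On the line there is no loss at all: for $E\subseteq\mathbb{R}$ of finite measure, $g(x)=\lambda(E\cap(-\infty,x])$ is a contraction with $\lambda(g(I))=\lambda(I\cap E)$ for every interval $I$. Covering a bounded part of $\mathbb{R}\setminus E$ by an open set $O$ with $\lambda(O\cap E)$ small, and applying this to the components of $O$, we see that $g(\mathbb{R}\setminus E)$ is null; so $g(E)$ is $[0,\lambda(E)]$ up to a null set. For a product $E\times E$ the map $(g(x_1),g(x_2))$ does the same in the plane. This map closes a hole by squeezing a whole strip through it, and that is too wasteful in general. If $G$ consists of $n$ squares of an $n\times n$ subdivision of the unit square, one in each row and each column, then $G$ has area $1/n$, but the vertical strips through $G$ cover the unit square, and so do the horizontal ones.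

The heart of the matter is therefore to send a set of small measure, of arbitrary shape, to a null set by a contraction that moves all points only a little. This is possible, with the best constant. Let $B(c,r)$ be the closed ball and $\omega_d=\lambda(B(0,1))$. The maps $(I+\partial\varphi)^{-1}$, the resolvents of convex functions, are recalled in Section~\ref{sec:resolvents}.

\begin{theorem}[collapsing theorem]\label{thm:collapse}
Let $G\subseteq\mathbb{R}^d$ be measurable with $\lambda(G)<\infty$, and let $\rho>(\lambda(G)/\omega_d)^{1/d}$. There is a convex function $\varphi\colon\mathbb{R}^d\to\mathbb{R}$ with $\partial\varphi(\xi)\subseteq B(0,\rho)$ for all $\xi$ such that the contraction $f=(I+\partial\varphi)^{-1}$ satisfies $\lambda(f(G))=0$; here $|f(x)-x|\le\rho$ for all $x$. The constant is sharp: if $G=B(0,r)$ and $f$ is continuous with $\sup_{\partial G}|f-\mathrm{id}|\le\rho<r$, then $\lambda(f(G))\ge\omega_d(r-\rho)^d>0$.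
\end{theorem}

So among all sets of a given measure the ball is the hardest to collapse. The $n$ squares above are collapsed with displacement at most $\rho$ for any $\rho>(\pi n)^{-1/2}$. For a set that nearly fills a convex polygon, Theorem~\ref{thm:collapse} gives a polygon with no exceptional null set.

\begin{corollary}\label{cor:convex}
Let $K\subseteq\mathbb{R}^2$ be a compact convex polygon with perimeter $\operatorname{per}(K)$, let $E\subseteq\mathbb{R}^2$ be measurable, and let $\rho>0$ satisfy $\lambda(K\setminus E)<\pi\rho^2$. Suppose that the convex polygon $K_\rho=\{\xi:B(\xi,\rho)\subseteq K\}$ has nonempty interior. Then there is a contraction $g$ with $g(E)=K_\rho$ exactly, and $\lambda(K_\rho)\ge\lambda(K)-\rho\operatorname{per}(K)$.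
\end{corollary}

The proof of Theorem~\ref{thm:plane} does not depend on the dimension, and it costs nothing to treat several sets at once. A \emph{polytope} is the convex hull of finitely many points of $\mathbb{R}^d$; equivalently, a bounded intersection of finitely many closed half-spaces. Polytopes are compact and convex and may have empty interior. We write $\|\cdot\|_\infty$ for the maximum norm.

\begin{theorem}\label{thm:general}
Let $d\ge1$, let $E_1,\dots,E_m\subseteq\mathbb{R}^d$ be measurable sets of finite measure, and let $\varepsilon>0$ and $R_0>0$. There is one contraction $f\colon\mathbb{R}^d\to\mathbb{R}^d$ such that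
\begin{itemize}
\item[(a)] each $f(E_i)$ equals, up to a null set, a finite union $\Pi_i$ of polytopes;
\item[(b)] $\lambda(f(E_i))\ge\lambda(E_i)-\varepsilon$ for each $i$;
\item[(c)] $\|f(x)-x\|_\infty\le\varepsilon$ for all $x\in[-R_0,R_0]^d$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:plane} is the case $d=2$, $m=1$, and the reader may keep this case in mind throughout.

\medskip
\noindent\emph{Plan of the proof.} Approximate $E$ by a union $P$ of cubes of a fine grid. Collapsing $E\,\Delta\,P$ by Theorem~\ref{thm:collapse} gives a map $f$ with $f(E)=f(P)$ up to a null set, but $f$ bends the faces of $P$, and $f(P)$ is not polyhedral. There is a variant of the collapsing map that respects polytopes (Proposition~\ref{prop:poly}), but it collapses only compact sets, and the closure of $E\,\Delta\,P$ may be large. We therefore collapse twice. The first map (Section~\ref{sec:grid}) sends each grid cube exactly onto a slightly smaller cube and collapses the error in all of that cube except a thin frame. The frames, and the few cubes in which $E$ has intermediate density, form a compact set of small measure,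 which the second, polyhedral map collapses (Section~\ref{sec:proof}).

\section{Resolvents of convex functions}\label{sec:resolvents}

We use two facts about contractions.
\begin{itemize}
\item[(L)] A contraction $f\colon\mathbb{R}^d\to\mathbb{R}^d$ maps measurable sets to measurable sets, and $\lambda(f(A))\le\lambda(A)$. (Lebesgue outer measure is a constant multiple of $d$-dimensional Hausdorff measure, which is defined by diameters; and a measurable set is the union of a $\sigma$-compact set and a null set.)
\item[(P)] The nearest point projection $\pi_K$ onto a nonempty closed convex set $K$ is a contraction that fixes the points of $K$ and maps $\mathbb{R}^d\setminus K$ into $\partial K$.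
\end{itemize}
Let $u\colon\mathbb{R}^d\to(-\infty,\infty]$ be convex. A vector $c$ is a \emph{subgradient} of $u$ at $y$, written $c\in\partial u(y)$, if $u(y)<\infty$ and $u(z)\ge u(y)+c\cdot(z-y)$ for all $z$. There is a subgradient at every interior point of $\{u<\infty\}$, and $\partial u(y)=\{\nabla u(y)\}$ if $u$ is differentiable at $y$. For a finite convex function $\varphi\colon\mathbb{R}^d\to\mathbb{R}$ we recall the following.
\begin{itemize}
\item[(C1)] $\varphi$ is continuous, $\partial\varphi(\xi)$ is a nonempty compact convex set, and the one-sided directional derivative is $\varphi'(\xi;v)=\max_{\eta\in\partial\varphi(\xi)}\eta\cdot v$. The set $N_\varphi$ of points where $\varphi$ is not differentiable is null.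
\item[(C2)] Let $K$ be compact and convex and $h_K(v)=\max_{y\in K}y\cdot v$. By separation, $\eta\in K$ if and only if $\eta\cdot v\le h_K(v)$ for all $v$. With (C1), $\partial\varphi(\xi)\subseteq K$ if and only if $\varphi'(\xi;\cdot)\le h_K$, and $\partial\varphi(\xi)$ depends only on the values of $\varphi$ near $\xi$.
\item[(C3)] Let $\varphi=\max_{j\le M}\varphi_j$ with $\varphi_j$ finite and convex, and let $J=\{j:\varphi_j(\xi)=\varphi(\xi)\}$. Near $\xi$ only the indices in $J$ matter, and $\varphi'(\xi;v)=\max_{j\in J}\varphi_j'(\xi;v)$. By (C2), if $\partial\varphi_j(\xi)\subseteq K$ for all $j\in J$, then $\partial\varphi(\xi)\subseteq K$.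
\end{itemize}

Fix a convex $\varphi\colon\mathbb{R}^d\to\mathbb{R}$ and $x\in\mathbb{R}^d$. The function $\xi\mapsto\varphi(\xi)+\frac12|\xi-x|^2$ is strictly convex and tends to infinity, since $\varphi$ lies above an affine function; so it has a unique minimizer. A point $\xi$ is the minimizer if and only if $\varphi'(\xi;v)\ge(x-\xi)\cdot v$ for all $v$, that is, by (C1) and (C2), if and only if $x-\xi\in\partial\varphi(\xi)$. The map $f\colon x\mapsto\xi$ is the \emph{resolvent} of $\varphi$, written $f=(I+\partial\varphi)^{-1}$. Thus
\begin{equation}\label{eq:fiber}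
f^{-1}(\xi)=\xi+\partial\varphi(\xi)\ne\emptyset\qquad(\xi\in\mathbb{R}^d).
\end{equation}

\begin{lemma}\label{lem:resolvent}
Let $f=(I+\partial\varphi)^{-1}$ and $\eta(x)=x-f(x)$.
\begin{itemize}
\item[(a)] Both $f$ and $\eta$ are contractions.
\item[(b)] If $\partial\varphi(\xi)\subseteq Y$ for all $\xi$, then $\eta(x)\in Y$ for all $x$, and $\xi\in f(D)$ whenever $\xi+Y\subseteq D$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\xi=f(x)$, $\xi'=f(x')$, $\eta=\eta(x)\in\partial\varphi(\xi)$, $\eta'=\eta(x')\in\partial\varphi(\xi')$. Adding $\varphi(\xi')\ge\varphi(\xi)+\eta\cdot(\xi'-\xi)$ and $\varphi(\xi)\ge\varphi(\xi')+\eta'\cdot(\xi-\xi')$ gives $(\xi-\xi')\cdot(\eta-\eta')\ge0$. Since $x-x'=(\xi-\xi')+(\eta-\eta')$, we get $|x-x'|^2\ge|\xi-\xi'|^2+|\eta-\eta'|^2$, which proves (a). Part (b) follows from \eqref{eq:fiber}.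
\end{proof}

Formula \eqref{eq:fiber} explains why resolvents suit our purpose. Where $\varphi$ is affine with gradient $y$, the map $f$ is the translation by $-y$ and loses no volume. Where $\varphi$ has a kink, $f$ shrinks the convex set $\xi+\partial\varphi(\xi)$ to the point $\xi$; the whole set $f^{-1}(N_\varphi)$ goes to the null set $N_\varphi$. The displacement is controlled by the slopes of $\varphi$. And $f$ is a contraction whatever convex $\varphi$ we choose, so that maps can be glued by taking maxima of convex functions.

\begin{example}\label{ex:ball}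
Let $\varphi(\xi)=\rho|\xi|$. Then $\partial\varphi(0)=B(0,\rho)$ and $\partial\varphi(\xi)=\{\rho\xi/|\xi|\}$ for $\xi\ne0$. So $f$ sends $B(0,\rho)$ to $0$ and moves every other point a distance $\rho$ toward the origin.
\end{example}

Resolvents of polyhedral functions preserve the class of sets that we want to reach.

\begin{lemma}\label{lem:polytopes}
Let $\varphi(\xi)=\max_{j\le M}(y_j\cdot\xi+\beta_j)$ and $f=(I+\partial\varphi)^{-1}$. If $A$ is a finite union of polytopes, then so is $f(A)$.
\end{lemma}

\begin{proof}
We may assume that $A$ is one polytope. For $\emptyset\ne J\subseteq\{1,\dots,M\}$ let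
\[
P_J=\{\xi: y_j\cdot\xi+\beta_j=\varphi(\xi)\text{ for all }j\in J\},\qquad D_J=\operatorname{conv}\{y_j:j\in J\}.
\]
We claim that $f(A)=\bigcup_J\bigl(P_J\cap(A-D_J)\bigr)$. Let $\xi\in P_J$ and $\xi=x-p$ with $x\in A$, $p\in D_J$. Each $y_j$, $j\in J$, is the gradient of an affine function below $\varphi$ that touches $\varphi$ at $\xi$, so $D_J\subseteq\partial\varphi(\xi)$ and $f(x)=\xi$. Conversely, let $\xi=f(x)$ with $x\in A$, and let $J$ be the set of all indices that attain the maximum at $\xi$. Then $\xi\in P_J$, and $x-\xi\in\partial\varphi(\xi)\subseteq D_J$ by (C3). This proves the claim. Now $A-D_J$ is the convex hull of the differences of the vertices, hence a polytope, and $P_J$ is an intersection of finitely many closed half-spaces. So each set in the union is a polytope or empty.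
\end{proof}

\section{Collapsing a set of small measure}\label{sec:collapse}

\subsection{From transport to a convex function}

Consider first $G\subseteq\mathbb{R}$ with $\lambda(G)=2\rho$. Put $\eta(x)=\lambda(G\cap(-\infty,x])-\rho$ and $f(x)=x-\eta(x)$. Then $f$ is a nondecreasing contraction with $\lambda(f(I))=\lambda(I\setminus G)$ for bounded intervals $I$, so $f(G)$ is null by the covering argument of Section~\ref{sec:intro}, and $|f(x)-x|\le\rho$. The displacement $\eta$ is the monotone map that carries Lebesgue measure on $G$ to Lebesgue measure on $Y=[-\rho,\rho]$: the available displacements are shared out among the parts of $G$ in proportion to their measure. In higher dimensions the role of monotone maps is played by gradients of convex functions, and their existence is a theorem of Brenier and McCann.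

\begin{theorem}[Brenier \cite{Brenier}, McCann \cite{McCann}]\label{thm:BM}
Let $\mu,\nu$ be finite Borel measures on $\mathbb{R}^d$ with the same positive total mass, and let $\mu$ be absolutely continuous with respect to $\lambda$. There is a convex function $u\colon\mathbb{R}^d\to(-\infty,\infty]$, differentiable $\mu$-almost everywhere, with $(\nabla u)_\#\mu=\nu$; that is, $\mu(\{y:\nabla u(y)\text{ exists and lies in }B\})=\nu(B)$ for every Borel set $B$.
\end{theorem}

The theorem is usually stated for probability measures; dividing both measures by their mass gives this form.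

Let $\nabla u$ transport Lebesgue measure on a convex body $Y$ to a measure on $G$. Following the one-dimensional case, we would like the displacement $\eta$ of a resolvent to invert $\nabla u$. If $x=\nabla u(y)$ and $\eta(x)=y$, then $f(x)=\nabla u(y)-y=\nabla w(y)$ with $w(y)=u(y)-\frac12|y|^2$, and the condition $\eta(x)\in\partial\varphi(f(x))$ reads $y\in\partial\varphi(\nabla w(y))$. This is the relation between a convex function $w$ and its Legendre transform $\varphi(\xi)=\sup_y(\xi\cdot y-w(y))$. We take this formula as the definition of $\varphi$, whether or not $w$ is convex, and we choose $Y$ larger than $G$ in measure. Then $\nabla u$ shrinks volume, so the contraction $\eta$ cannot invert it. The next lemma shows that the only way out is a kink of $\varphi$.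

\begin{lemma}\label{lem:key}
Let $Y\subseteq\mathbb{R}^d$ be compact and convex, and let $u\colon\mathbb{R}^d\to(-\infty,\infty]$ be convex, lower semicontinuous and finite at some point of $Y$. Put
\begin{equation}\label{eq:phi}
\varphi(\xi)=\max_{y\in Y}\bigl(\xi\cdot y+\tfrac12|y|^2-u(y)\bigr),\qquad f=(I+\partial\varphi)^{-1}.
\end{equation}
Then $\varphi$ is finite and convex, and $\partial\varphi(\xi)\subseteq Y$ for all $\xi$. If $f(x)\notin N_\varphi$ and $\eta=x-f(x)$, then
\begin{equation}\label{eq:key}
|y-\eta-(c-x)|\le|c-x|\qquad\text{whenever }y\in Y\text{ and }c\in\partial u(y).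
\end{equation}
\end{lemma}

\begin{proof}
The function of $y$ in \eqref{eq:phi} is upper semicontinuous on the compact set $Y$, is never $+\infty$ and is not identically $-\infty$. So the maximum is attained and finite, and $\varphi$ is convex as a supremum of affine functions of $\xi$. If $y^*$ is a maximizer for $\xi+tv$, $t>0$, then $\varphi(\xi+tv)-\varphi(\xi)\le t\,y^*\cdot v\le t\,h_Y(v)$, and (C2) gives $\partial\varphi(\xi)\subseteq Y$.

Let $\xi=f(x)\notin N_\varphi$. Then $\partial\varphi(\xi)$ is a single point, and this point is $\eta$ by \eqref{eq:fiber}. A maximizer $y^*$ for $\xi$ satisfies $\varphi(\xi')\ge\varphi(\xi)+y^*\cdot(\xi'-\xi)$ for all $\xi'$, so $y^*=\eta$. This is the only use of differentiability. Hence $u(\eta)<\infty$, and for $y\in Y$ with $u(y)<\infty$,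
\[
\xi\cdot y+\tfrac12|y|^2-u(y)\le\xi\cdot\eta+\tfrac12|\eta|^2-u(\eta).
\]
Insert $\xi=x-\eta$ and use $-\eta\cdot(y-\eta)+\frac12|y|^2-\frac12|\eta|^2=\frac12|y-\eta|^2$ to get
\[
x\cdot(y-\eta)+\tfrac12|y-\eta|^2\le u(y)-u(\eta).
\]
If $c\in\partial u(y)$, the right side is at most $c\cdot(y-\eta)$. So $|y-\eta|^2\le2(c-x)\cdot(y-\eta)$, and adding $|c-x|^2-2(c-x)\cdot(y-\eta)$ to both sides gives the square of \eqref{eq:key}.
\end{proof}

For $u=0$ and $Y=B(0,\rho)$, which corresponds to transporting all of $Y$ to the point $0$, formula \eqref{eq:phi} gives $\varphi(\xi)=\rho|\xi|+\frac12\rho^2$, the function of Example~\ref{ex:ball}. In general we use \eqref{eq:key} in two ways. With $c=x$ it says that $y=\eta(x)$. With $c$ fixed it says that all $y\in Y$ with $c\in\partial u(y)$ lie in one ball of radius $|c-x|$; if these $y$ have measure greater than $\omega_dr^d$, then $f$ maps the ball $B(c,r)$ into $N_\varphi$.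

\subsection{Measurable sets}

\begin{proof}[Proof of Theorem~\ref{thm:collapse}]
If $\lambda(G)=0$, take $\varphi=0$. Otherwise enlarge $G$ to a Borel set of the same measure, and put $Y=B(0,\rho)$ and $\kappa=\lambda(Y)/\lambda(G)>1$. By Theorem~\ref{thm:BM} there is a convex $u$ whose gradient pushes $\lambda|_Y$ to $\kappa\lambda|_G$.

The convex set $\{u<\infty\}$ contains almost all of $Y$, so it contains $\operatorname{int}Y$, every point of which lies in a simplex with vertices in $\{u<\infty\}$. Replace $u$ by the supremum of all affine functions below it. The new function is convex and lower semicontinuous, and it equals $u$ at every point where $u$ has a subgradient, in particular on $\operatorname{int}Y$. Since $\partial Y$ is null, the transport property is unchanged. Define $\varphi$ and $f$ by \eqref{eq:phi}, and let $\eta=\mathrm{id}-f$. By Lemmas~\ref{lem:key} and~\ref{lem:resolvent}, $\partial\varphi(\xi)\subseteq B(0,\rho)$ and $|f(x)-x|\le\rho$.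

Let $N\supseteq N_\varphi$ be a Borel null set, and let $G_1=G\setminus f^{-1}(N)$, a Borel set. Since $f(G\setminus G_1)\subseteq N$, it suffices by (L) to show that $G_1$ is null. If $y\in\operatorname{int}Y$ and $x=\nabla u(y)\in G_1$, then \eqref{eq:key} with $c=x$ gives $y=\eta(x)$. Thus $\{y\in\operatorname{int}Y:\nabla u(y)\in G_1\}\subseteq\eta(G_1)$. The left side has measure $\kappa\lambda(G_1)$, and $\eta$ is a contraction, so
\[
\kappa\lambda(G_1)\le\lambda(\eta(G_1))\le\lambda(G_1)<\infty.
\]
As $\kappa>1$, we get $\lambda(G_1)=0$.

For the sharpness let $B=B(0,r)$ and $|y|<r-\rho$. By Brouwer's fixed point theorem the continuous map $x\mapsto\pi_B(x-f(x)+y)$ of $B$ to itself has a fixed point $x$; put $z=x-f(x)+y$. If $|x|=r$, then $|z|\le\rho+|y|<r$, so $x=\pi_B(z)=z$ has norm less than $r$, a contradiction. So $|x|<r$, and (P) gives $z\in B$ and $z=x$, that is, $f(x)=y$. Hence $f(B)$ contains the open ball of radius $r-\rho$ about $0$.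
\end{proof}

Corollary~\ref{cor:convex} is the model for the main theorem: collapse the holes, observe that the image still covers a slightly smaller polygon, and cut off the rest.

\begin{proof}[Proof of Corollary~\ref{cor:convex}]
Write $K=\bigcap_j\{x:n_j\cdot x\le t_j\}$ with finitely many unit vectors $n_j$. Then $K_\rho=\bigcap_j\{\xi:n_j\cdot\xi\le t_j-\rho\}$, a compact convex polygon. By inner regularity there is a compact $E'\subseteq E\cap K$ with $\lambda(K\setminus E')<\pi\rho^2$. Take $f$ from Theorem~\ref{thm:collapse} for $G=K\setminus E'$. By Lemma~\ref{lem:resolvent}(b), $K_\rho\subseteq f(K)=f(E')\cup f(G)$. So $\operatorname{int}K_\rho\setminus f(E')$ is null; it is open because $f(E')$ is compact; hence it is empty. A closed convex set with nonempty interior is the closure of its interior, so $K_\rho\subseteq f(E')\subseteq f(E)$. The contraction $g=\pi_{K_\rho}\circ f$ satisfies $g(E)=K_\rho$ by (P).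

For the area, let $\xi\in\operatorname{int}K\setminus K_\rho$. Some $z\in B(\xi,\rho)$ lies outside the closed set $K$, and the segment from $\xi$ to $z$ meets $\partial K$ before $z$; so the point $p\in\partial K$ nearest to $\xi$ has $|\xi-p|<\rho$. The disc $B(\xi,|\xi-p|)$ lies in $K$ and touches at $p$ the line of a side containing $p$, so $\xi-p$ is perpendicular to that side. Hence $\operatorname{int}K\setminus K_\rho$ is covered by rectangles of height $\rho$ over the sides, of total area $\rho\operatorname{per}(K)$.
\end{proof}

\subsection{Compact sets and polyhedral maps}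

If $Y$ is a cube and the target of the transport is a finite set, the function \eqref{eq:phi} is polyhedral. Put $c_d=\omega_d(\sqrt d/2)^d$, the volume of the ball circumscribed about a unit cube.

\begin{proposition}\label{prop:poly}
Let $Z\subseteq\mathbb{R}^d$ be compact, let $\tau>0$ satisfy $(2\tau)^d>c_d\lambda(Z)$, and let $Y=[-\tau,\tau]^d$. There is a function $\varphi$, the maximum of finitely many affine functions, with $\partial\varphi(\xi)\subseteq Y$ for all $\xi$, such that $f=(I+\partial\varphi)^{-1}$ maps $Z$ to a null set.
\end{proposition}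

\begin{proof}
Let $Z\ne\emptyset$; otherwise take $\varphi=0$. The finitely many cubes of a grid of mesh $\sigma$ that meet $Z$ lie in the closed $\sqrt d\,\sigma$-neighborhood of $Z$. These neighborhoods are bounded and decrease to $Z$ as $\sigma\downarrow0$, so their measures tend to $\lambda(Z)$. Fix $\sigma$ such that the number $n$ of these cubes satisfies $c_dn\sigma^d<(2\tau)^d$, let $c_1,\dots,c_n$ be their centers, and let $r=\sqrt d\,\sigma/2$. Then $Z\subseteq\bigcup_iB(c_i,r)$ and $\lambda(Y)/n>c_d\sigma^d=\omega_dr^d$.

By Theorem~\ref{thm:BM} there is a convex $u$ whose gradient pushes $\lambda|_Y$ to the measure with mass $\lambda(Y)/n$ at each $c_i$. So $V_i=\{y\in Y:\nabla u(y)=c_i\}$ has $\lambda(V_i)>\omega_dr^d$. We replace $u$ by a polyhedral function with the same subgradients $c_i$ on $V_i$. For $y,y'\in V_i$ the subgradient inequalities at $y$ and at $y'$ give $c_i\cdot y-u(y)=c_i\cdot y'-u(y')$; call this number $b_i$. Then $c_i\cdot z-b_i\le u(z)$ for all $z$, with equality on $V_i$. Put $\psi(z)=\max_i(c_i\cdot z-b_i)$. Then $c_i\cdot z-b_i\le\psi(z)\le u(z)$, again with equality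 on $V_i$, so $c_i\in\partial\psi(y)$ for $y\in V_i$.

Define $\varphi$ and $f$ by \eqref{eq:phi} with $\psi$ in place of $u$. If $x\in B(c_i,r)$ had $f(x)\notin N_\varphi$, then \eqref{eq:key} would put $V_i$ into a ball of radius $|c_i-x|\le r$, against $\lambda(V_i)>\omega_dr^d$. So $f(Z)\subseteq N_\varphi$.

Finally, $Y$ is the union of the polytopes $Y_i=\{y\in Y:\psi(y)=c_i\cdot y-b_i\}$. On $Y_i$ the function $y\mapsto\xi\cdot y+\frac12|y|^2-\psi(y)$ is convex, so its maximum over $Y_i$ is attained at a vertex. Therefore $\varphi(\xi)=\max_{w\in W}(w\cdot\xi+\frac12|w|^2-\psi(w))$, where $W$ is the finite set of all vertices of $Y_1,\dots,Y_n$.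
\end{proof}

\begin{example}\label{ex:two}
Let $d=2$, $Y=[-\tau,\tau]^2$, and take two centers $c_\pm=\pm(L,L)$ with $L\ge\tau$ and equal masses. The function $\psi(y)=L|y_1+y_2|$ has gradient $c_+$ on the half of $Y$ where $y_1+y_2>0$ and $c_-$ on the other half. The set $W$ consists of the four corners of $Y$, and
\[
\varphi(\xi)=\tau^2+\tau\max\bigl(|\xi_1-\xi_2|,\ |\xi_1+\xi_2|-2L\bigr).
\]
The gradient is $(\tau,\tau)$ where $\xi_1,\xi_2>L$, because $\xi_1+\xi_2-|\xi_1-\xi_2|=2\min(\xi_1,\xi_2)$; it is $(-\tau,-\tau)$ where $\xi_1,\xi_2<-L$; and in the remaining region it is $(\tau,-\tau)$ below the diagonal and $(-\tau,\tau)$ above it. So $N_\varphi$ consists of the segment from $c_-$ to $c_+$ and four rays parallel to the axes. By \eqref{eq:fiber}, the fiber over $c_+$ is the triangle $c_++\operatorname{conv}\{(\tau,\tau),(\tau,-\tau),(-\tau,\tau)\}$, and the fibers over the edges of $N_\varphi$ are segments perpendicular to the edges; see Figure~\ref{fig:two}. Both squares $c_\pm+Y$ are collapsed: one half of each is a triangular fiber, and the other half lies in the diagonal strip.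
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (1.4,.6) rectangle (2.2,1.4);
\fill[gray!25] (.6,1.4) rectangle (1.4,2.2);
\fill[gray!25] (-1.4,-.6) rectangle (-2.2,-1.4);
\fill[gray!25] (-.6,-1.4) rectangle (-1.4,-2.2);
\fill[gray!25] (1.4,.6)--(.6,1.4)--(-1.4,-.6)--(-.6,-1.4)--cycle;
\fill[gray!70] (1.4,1.4)--(1.4,.6)--(.6,1.4)--cycle;
\fill[gray!70] (-1.4,-1.4)--(-1.4,-.6)--(-.6,-1.4)--cycle;
\draw[dashed] (.6,.6) rectangle (1.4,1.4);
\draw[dashed] (-.6,-.6) rectangle (-1.4,-1.4);
\fill (1,1) circle (1.3pt) (-1,-1) circle (1.3pt);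
\draw[->] (2.7,0)--node[above]{$f$}(3.7,0);
\begin{scope}[xshift=6cm]
\draw[thick] (1.8,1)--(1,1)--(1,1.8) (1,1)--(-1,-1) (-1.8,-1)--(-1,-1)--(-1,-1.8);
\fill (1,1) circle (1.6pt) node[below right]{$c_+$} (-1,-1) circle (1.6pt) node[above left]{$c_-$};
\end{scope}
\end{tikzpicture}
\caption{The resolvent $f$ of $\varphi(\xi)=\tau\max(|\xi_1-\xi_2|,|\xi_1+\xi_2|-2L)$. It sends the two dark triangles to the points $c_\pm=\pm(L,L)$, projects the five light strips onto the five edges of the graph on the right, and translates each of the four white regions by a vector $(\pm\tau,\pm\tau)$. The dashed squares $c_\pm+[-\tau,\tau]^2$ are mapped into the graph.}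
\label{fig:two}
\end{figure}

\begin{remark}
Compactness of $Z$ cannot be replaced by measurability. A maximum of finitely many affine functions is affine on some nonempty open set $O$, with gradient $y$ say, and its resolvent is a translation on $O+y$. So it maps a dense open set, however small in measure, to a set of positive measure.
\end{remark}

\section{A contraction adapted to a grid}\label{sec:grid}

We want to run the proof of Corollary~\ref{cor:convex} in all cubes of a grid at once. The collapsing maps of different cubes must be joined into one contraction, and the images of different cubes must not overlap. Both are achieved by inserting the collapsing functions into a fixed convex background, which shrinks the grid a little and thereby makes room for them.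

Let $0<\delta<1/4$ and $s>0$, and put
\[
a=\frac{\delta s}{2},\qquad \ell=(1-\delta)s,\qquad \theta=\omega_d\Bigl(\frac{\delta^2}{4d}\Bigr)^{d}.
\]
Note that $\ell+2a=s$, that $\theta$ does not depend on $s$, and that $\theta\le(\delta^2/2d)^d<\delta$ because $\omega_d\le2^d$. For $k\in\mathbb{Z}^d$ let
\[
Q_k=s\bigl(k+[-\tfrac12,\tfrac12]^d\bigr),\quad C_k=\ell\bigl(k+[-\tfrac12,\tfrac12]^d\bigr),\quad C_k^-=\ell\bigl(k+[-\tfrac12+\delta,\tfrac12-\delta]^d\bigr).
\]
The $Q_k$ and the $C_k$ are two tilings of $\mathbb{R}^d$. We call $C_k^-$ the \emph{core} and $C_k\setminus\operatorname{int}C_k^-$ the \emph{frame} of $C_k$.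

\begin{proposition}\label{prop:grid}
Let $\mathcal{G}\subseteq\mathbb{Z}^d$ be finite, and for $k\in\mathcal{G}$ let $G_k\subseteq Q_k$ be measurable with $\lambda(G_k)<\theta s^d$. There is a contraction $F\colon\mathbb{R}^d\to\mathbb{R}^d$ such that
\begin{itemize}
\item[(i)] $\emptyset\ne F^{-1}(\xi)\subseteq Q_k$ for all $k\in\mathbb{Z}^d$ and $\xi\in C_k$;
\item[(ii)] $F(Q_k)=C_k$, and $\|F(x)-x\|_\infty\le\delta s(\|k\|_\infty+\frac12)$ for all $k\in\mathbb{Z}^d$ and $x\in Q_k$;
\item[(iii)] $F(G_k)\cap C_k^-$ is null for all $k\in\mathcal{G}$.
\end{itemize}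
\end{proposition}

The homothety $x\mapsto(1-\delta)x$ maps $Q_k$ onto $C_k$, and it is the resolvent of $\frac{a}{\ell}|\xi|^2$, since $\xi+\frac{2a}{\ell}\xi=\xi/(1-\delta)$. The background $\varphi_0$ below is a polyhedral version of this quadratic. It is affine on each core, where a collapsing function can simply be added, and it rises above this affine function by a definite height $h$ across the frame, so that a perturbation of size less than $h$ dies out before it reaches the next cube. The height $h$ dictates the admissible slope $\rho$ of the perturbation, and by Theorem~\ref{thm:collapse} the slope dictates the admissible measure $\theta s^d$ of $G_k$.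

\begin{proof}
\emph{The background.} Let $I_j=\ell[j-\frac12,j+\frac12]$ for $j\in\mathbb{Z}$. Let $\gamma\colon\mathbb{R}\to\mathbb{R}$ be continuous and piecewise linear with $\gamma(0)=0$ and with slopes $(2j-1)a$, $2ja$, $(2j+1)a$ on the left margin of length $\delta\ell$, the middle part, and the right margin of length $\delta\ell$ of $I_j$. The slopes do not decrease, so $\gamma$ is convex. Adjacent margins of $I_j$ and $I_{j+1}$ have the same slope, so $\gamma$ is differentiable at the endpoints of $I_j$, and
\[
\partial\gamma(t)\subseteq2aj+[-a,a]\qquad(t\in I_j).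
\]
Let $\gamma_j$ be the affine function that equals $\gamma$ on the middle part of $I_j$. Then $\gamma\ge\gamma_j$ by convexity, and $\gamma-\gamma_j=h:=a\delta\ell$ at both endpoints of $I_j$, because the slopes differ by $a$ on a margin of length $\delta\ell$. Put
\[
\varphi_0(\xi)=\sum_{i=1}^d\gamma(\xi_i),\qquad L_k(\xi)=\sum_{i=1}^d\gamma_{k_i}(\xi_i).
\]
Then $L_k$ is affine with gradient $2ak$, and $\varphi_0=L_k$ on $C_k^-$. On $\partial C_k$ some coordinate $\xi_i$ is an endpoint of $I_{k_i}$ and all terms $\gamma(\xi_i)-\gamma_{k_i}(\xi_i)$ are nonnegative, so $\varphi_0-L_k\ge h$ there. If $\eta\in\partial\varphi_0(\xi)$, then varying one coordinate at a time gives $\eta_i\in\partial\gamma(\xi_i)$. Hence $\partial\varphi_0(\xi)\subseteq2ak+[-a,a]^d$ for $\xi\in C_k$.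

\emph{The perturbations.} Let $\rho=a\delta/(2d)=\delta^2s/(4d)$, so that $\omega_d\rho^d=\theta s^d$ and $\rho\le a$. On the core the background translates by $-2ak$, so the set to collapse is $G_k-2ak$. For $k\in\mathcal{G}$, Theorem~\ref{thm:collapse} gives a convex $\varphi_k$ with subgradients in $B(0,\rho)$ whose resolvent $f_k$ maps $G_k-2ak$ to a null set. Adding a constant, we may assume that $\varphi_k(\ell k)=h/2$ at the center $\ell k$ of $C_k$. The function $\varphi_k$ is $\rho$-Lipschitz, since $\varphi_k(\xi)-\varphi_k(\xi')\le\eta\cdot(\xi-\xi')$ for $\eta\in\partial\varphi_k(\xi)$; and $\rho|\xi-\ell k|\le\rho\sqrt d\,\ell/2\le h/4$ for $\xi\in C_k$. We claim that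
\begin{equation}\label{eq:glue}
L_k+\varphi_k>\varphi_0\ \text{ on }C_k^-,\qquad L_k+\varphi_k<\varphi_0\ \text{ outside }\operatorname{int}C_k.
\end{equation}
The first inequality holds because $\varphi_k\ge h/2-h/4>0$ on $C_k$. For the second, a point $\xi\notin\operatorname{int}C_k$ can be written as $\xi=\ell k+t(\xi'-\ell k)$ with $\xi'\in\partial C_k$ and $t\ge1$. The convex function $\varphi_0-L_k$ vanishes at $\ell k$ and is at least $h$ at $\xi'$, so it is at least $th$ at $\xi$, while $\varphi_k(\xi)\le h/2+th/4<th$.

\emph{The map.} Let $\varphi$ be the maximum of $\varphi_0$ and the finitely many functions $L_k+\varphi_k$, $k\in\mathcal{G}$. It is convex; let $F=(I+\partial\varphi)^{-1}$. Let $\xi\in C_k$. For $j\ne k$ we have $\xi\notin\operatorname{int}C_j$, so by \eqref{eq:glue} only $\varphi_0$ and, if $k\in\mathcal{G}$, $L_k+\varphi_k$ can attain the maximum at $\xi$. The subgradients of $L_k+\varphi_k$ lie in $2ak+B(0,\rho)\subseteq2ak+[-a,a]^d$. By (C3),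
\begin{equation}\label{eq:slopes}
\partial\varphi(\xi)\subseteq2ak+[-a,a]^d\qquad(\xi\in C_k).
\end{equation}
Since $\ell k+2ak=sk$ and $\ell/2+a=s/2$, we get $\xi+\partial\varphi(\xi)\subseteq Q_k$, and (i) follows from \eqref{eq:fiber}.

By (i), $C_k\subseteq F(Q_k)$. If $x\in\operatorname{int}Q_k$ and $F(x)\in C_j$, then $x\in Q_j$ by (i), so $j=k$. Thus $F(\operatorname{int}Q_k)\subseteq C_k$, and $F(Q_k)\subseteq C_k$ by continuity. For $x\in Q_k$ we now have $x-F(x)\in\partial\varphi(F(x))\subseteq2ak+[-a,a]^d$ by \eqref{eq:slopes}, and $a(2\|k\|_\infty+1)=\delta s(\|k\|_\infty+\frac12)$. This proves (ii).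

Let $k\in\mathcal{G}$, $x\in G_k$ and $\xi=F(x)\in C_k^-$. By \eqref{eq:glue}, $L_k+\varphi_k$ is strictly larger at $\xi$ than all other functions in the maximum, so $\varphi=L_k+\varphi_k$ near $\xi$ and $\partial\varphi(\xi)=2ak+\partial\varphi_k(\xi)$. Hence $x-2ak\in\xi+\partial\varphi_k(\xi)$, that is, $\xi=f_k(x-2ak)$. So $F(G_k)\cap C_k^-\subseteq f_k(G_k-2ak)$, which is null.
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

The parameters are chosen in the order $R$, $\delta$, $s$: the size of the window, the relative width of the frames, the mesh of the grid. The mesh comes last because the density threshold $\theta$ depends on $\delta$.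

\medskip
\noindent\emph{The window and the frames.} Since the $E_i$ have finite measure, there is $R\ge R_0$ with $\lambda(E_i\setminus S)<\varepsilon/2$ for all $i$, where $S=[-R,R]^d$. Put $E_i'=E_i\cap S$, $D=[-2R,2R]^d$ and $M=\lambda(D)=(4R)^d$. For $0<\delta<1/4$ let
\[
v=(2dM+1)\,\delta,\qquad\tau=\tfrac12(c_dv)^{1/d}.
\]
As $\tau\to0$ when $\delta\to0$, we can fix $\delta$ such that
\begin{equation}\label{eq:delta}
\tau\le2R,\qquad 2\delta R+\tau\le\varepsilon,\qquad (3d+1)M\delta+\delta+2d\tau(4R)^{d-1}\le\varepsilon/2.
\end{equation}

\medskip
\noindent\emph{The mesh.} For $0<s\le R$ use the notation of Section~\ref{sec:grid}, and let $\mathcal{K}=\{k:Q_k\cap S\ne\emptyset\}$. The cubes $Q_k$, $k\in\mathcal{K}$, cover $S$ and lie in $D$, so $\#\mathcal{K}\cdot s^d\le M$. Call $k\in\mathcal{K}$ \emph{good} if for each $i$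
\[
\lambda(Q_k\setminus E_i')<\theta s^d/m\qquad\text{or}\qquad\lambda(Q_k\cap E_i')<\theta s^d/m,
\]
and \emph{bad} otherwise. Let $\beta=\#\{\text{bad }k\}\cdot s^d$. By the Lebesgue density theorem, for almost every $x$ and each $i$ one of the ratios $\lambda(B(x,r)\setminus E_i')/r^d$ and $\lambda(B(x,r)\cap E_i')/r^d$ tends to $0$ as $r\to0$. A cube $Q_k$ that contains $x$ lies in $B(x,\sqrt d\,s)$, and $\theta$ does not depend on $s$; so such an $x$ lies in no bad cube once $s$ is small. By dominated convergence on $D$ along $s=R/n$, we have $\beta\to0$. Fix $s$ with $\beta<\delta$.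

A good $k$ is called \emph{full for $i$} if the first inequality holds, and then $G_{k,i}=Q_k\setminus E_i'$; otherwise it is \emph{empty for $i$}, and $G_{k,i}=Q_k\cap E_i'$. Put $G_k=\bigcup_iG_{k,i}$, so that $\lambda(G_k)<\theta s^d$.

\medskip
\noindent\emph{The first collapse.} Let $F$ be given by Proposition~\ref{prop:grid} for the set $\mathcal{G}$ of good indices, and put
\[
A_i=\bigcup_{k\text{ full for }i}C_k^-,\qquad Z=\bigcup_{k\in\mathcal{K}}\bigl(C_k\setminus\operatorname{int}C_k^-\bigr)\cup\bigcup_{k\text{ bad}}C_k,\qquad N_0=\bigcup_{k\text{ good}}\bigl(F(G_k)\cap C_k^-\bigr).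
\]
The set $N_0$ is null by (iii). We claim that
\begin{equation}\label{eq:structure}
F(E_i')\,\Delta\,A_i\subseteq Z\cup N_0.
\end{equation}
Both $F(E_i')$ and $A_i$ lie in $\bigcup_{k\in\mathcal{K}}C_k$, the former by (ii). So a point $\xi$ of the left side that is not in $Z$ lies in $C_k^-$ for some good $k$, and $\emptyset\ne F^{-1}(\xi)\subseteq Q_k$ by (i). If $k$ is full for $i$, then $\xi\in A_i$, so $\xi\notin F(E_i')$, and every preimage of $\xi$ lies in $Q_k\setminus E_i'\subseteq G_k$. If $k$ is empty for $i$, then $\xi\notin A_i$ because the cores are pairwise disjoint, so $\xi$ has a preimage in $E_i'$, which lies in $Q_k\cap E_i'\subseteq G_k$. In both cases $\xi\in N_0$.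

\medskip
\noindent\emph{The second collapse.} On $Z$ we know nothing about $F(E_i')$, but $Z$ is compact and small. A frame has volume $\ell^d(1-(1-2\delta)^d)\le2d\delta s^d$ by Bernoulli's inequality, so $\lambda(Z)\le2d\delta M+\beta<v$, and $(2\tau)^d=c_dv>c_d\lambda(Z)$. Proposition~\ref{prop:poly} gives a polyhedral function with subgradients in $Y=[-\tau,\tau]^d$ whose resolvent $f_1$ maps $Z$ to a null set. By Lemma~\ref{lem:polytopes}, $\Pi_i=f_1(A_i)$ is a finite (possibly empty) union of polytopes.

\medskip
\noindent\emph{Proof of} (a). Let $f=f_1\circ F\circ\pi_S$, a composition of contractions. By (P), $f(E_i)$ is the union of $f_1(F(E_i'))$ and a subset of $f_1(F(\partial S))$, which is null by (L). For any map, the symmetric difference of two images lies in the image of the symmetric difference. So \eqref{eq:structure} gives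
\[
f_1(F(E_i'))\,\Delta\,\Pi_i\subseteq f_1(Z)\cup f_1(N_0),
\]
which is null. Hence $f(E_i)\,\Delta\,\Pi_i$ is null.

\medskip
\noindent\emph{Proof of} (b). We bound the loss from $E_i'$ to $A_i$ and then from $A_i$ to $\Pi_i$. Let $n_i$ be the number of $k$ that are full for $i$. Counting $E_i'$ in full, empty and bad cubes gives $\lambda(E_i')\le n_is^d+\theta M+\beta\le n_is^d+\delta M+\delta$. A core has volume $s^d\bigl((1-\delta)(1-2\delta)\bigr)^d\ge s^d(1-3\delta)^d\ge s^d(1-3d\delta)$, and $n_is^d\le M$. Therefore
\[
\lambda(A_i)\ge n_is^d-3d\delta M\ge\lambda(E_i')-(3d+1)M\delta-\delta.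
\]
For the second loss, note that a contraction cannot lose more on a part of $D$ than it loses on all of $D$. Indeed $A_i\subseteq D$, because $C_k=(1-\delta)Q_k$, and (L) gives $\lambda(f_1(D))\le\lambda(f_1(A_i))+\lambda(D\setminus A_i)$, that is,
\[
\lambda(A_i)-\lambda(\Pi_i)\le\lambda(D)-\lambda(f_1(D)).
\]
By Lemma~\ref{lem:resolvent}(b), $f_1(D)$ contains $[-2R+\tau,2R-\tau]^d$, where $\tau\le2R$. So the right side is at most $(4R)^d-(4R-2\tau)^d\le2d\tau(4R)^{d-1}$. Adding up and using \eqref{eq:delta},
\[
\lambda(f(E_i))=\lambda(\Pi_i)\ge\lambda(E_i)-\tfrac{\varepsilon}{2}-(3d+1)M\delta-\delta-2d\tau(4R)^{d-1}\ge\lambda(E_i)-\varepsilon.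
\]

\medskip
\noindent\emph{Proof of} (c). Let $x\in[-R_0,R_0]^d\subseteq S$. Then $\pi_S(x)=x$ and $x\in Q_k$ for some $k\in\mathcal{K}$. From $Q_k\subseteq D$ we get $s(\|k\|_\infty+\frac12)\le2R$, so $\|F(x)-x\|_\infty\le2\delta R$ by (ii). By Lemma~\ref{lem:resolvent}(b), $\|f_1(z)-z\|_\infty\le\tau$ for all $z$. Hence $\|f(x)-x\|_\infty\le2\delta R+\tau\le\varepsilon$. This proves Theorem~\ref{thm:general}, and with it Theorem~\ref{thm:plane}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{BEM}
Rich\'ard Balka, M\'arton Elekes, Andr\'as M\'ath\'e, \emph{Answer to a question of Kolmogorov}, arXiv:1210.5758 (2012).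

\bibitem{Brenier}
Brenier, 1991.

\bibitem{McCann}
McCann, Duke Math. J. 80 (1995).

\end{thebibliography}
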